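\title{Almost source idempotents of blocks and characteristic bisets}

\begin{abstract}
Let $B$ be a block of a finite group over an algebraically closed field of characteristic $p$, with defect group $P$ and fusion system $\mathcal F$. For an almost source idempotent $i$ of $B$, the algebra $iBi$ has a basis $Y$ that is stable under left and right multiplication by $P$. We show that $i$ can always be chosen so that the $P$-$P$-biset $Y$ is $\mathcal F$-characteristic. Stability of $Y$ is translated into a condition on the ranks of the Brauer images of $i$ on simple modules of centralizers. These ranks are then corrected, in descending order of the subgroups of $P$, by idempotents that act as free modules over normalizer quotients. We also classify the almost source idempotents for which $Y$ is $\mathcal F$-stable or $\mathcal F$-characteristic.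
\end{abstract}

\section{The question and the main theorem}\label{sec:intro}

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, and $G$ is a finite group. Algebras and modules are finite-dimensional over $k$. We write ${}^gx=gxg^{-1}$, and $c_g$ for conjugation by $g$ restricted to a subgroup.

\subsection{Characteristic bisets}

Let $P$ be a finite $p$-group and $\mathcal F$ a fusion system on $P$. All we use of this notion is that $\mathcal F$ is a category whose objects are the subgroups of $P$, whose morphisms are injective group homomorphisms, and which contains the maps $c_u\colon Q\to R$ for $u\in P$ with ${}^uQ\le R$.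

A $P$-$P$-biset is a finite set with commuting left and right actions of $P$; it is the same as a $(P\times P)$-set via $(u,v)\cdot x=uxv^{-1}$. For $Q\le P$ and an injective homomorphism $\varphi\colon Q\to P$, let $P\times_{(Q,\varphi)}P$ be the quotient of $P\times P$ by the relation $(u\varphi(w),v)\sim(u,wv)$ for $u,v\in P$ and $w\in Q$, with $P$ acting by left multiplication on the first factor and by right multiplication on the second. This biset is transitive, and the stabilizer in $P\times P$ of the class of $(1,1)$ is $\{(\varphi(w),w):w\in Q\}$. For a $P$-$P$-biset $X$, let ${}_QX$ be the $Q$-$P$-biset obtained by restricting the left action to $Q$, and let ${}_\varphi X$ be the $Q$-$P$-biset $X$ on which $w\in Q$ acts on the left as $\varphi(w)$. The $P$-$Q$-bisets $X_Q$ and $X_\varphi$ are defined in the same way on the right.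

\begin{definition}\label{def:char}
A $P$-$P$-biset $X$ is \emph{$\mathcal F$-characteristic} if
\begin{itemize}
\item[(i)] every transitive subbiset of $X$ is isomorphic to $P\times_{(Q,\varphi)}P$ for some $Q\le P$ and some morphism $\varphi\colon Q\to P$ in $\mathcal F$;
\item[(ii)] $|X|/|P|$ is prime to $p$;
\item[(iii)] $X$ is \emph{$\mathcal F$-stable}: for every $Q\le P$ and every morphism $\varphi\colon Q\to P$ in $\mathcal F$ there are isomorphisms ${}_\varphi X\cong{}_QX$ of $Q$-$P$-bisets and $X_\varphi\cong X_Q$ of $P$-$Q$-bisets.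
\end{itemize}
\end{definition}

The model is a group. Let $P$ be a Sylow $p$-subgroup of $G$, and let the morphisms of $\mathcal F$ be all maps $c_g\colon Q\to R$ with $g\in G$ and ${}^gQ\le R$. Then $X=G$ is $\mathcal F$-characteristic. The map $(u,v)\mapsto ugv$ identifies $P\times_{(Q,c_g)}P$, for $Q=P\cap g^{-1}Pg$, with the double coset $PgP$; the number $|G|/|P|$ is prime to $p$; and for $\varphi=c_g$ the maps $x\mapsto g^{-1}x$ and $x\mapsto xg$ are isomorphisms as in (iii).

A characteristic biset records $\mathcal F$ as the group does: an injective homomorphism $\varphi\colon Q\to P$ lies in $\mathcal F$ if and only if some $x\in X$ satisfies $\varphi(w)x=xw$ for all $w\in Q$. Indeed, by (i) the stabilizer of $x$ is conjugate in $P\times P$ to $\{(\psi(r),r):r\in R\}$ with $\psi$ in $\mathcal F$, so such a $\varphi$ has the form $c_u\psi c_v$ with $u,v\in P$. Conversely, the orbits have size $|P|^2/|R|$, so by (ii) some orbit has $R=P$. Stability under the corresponding $\psi$ gives $x_0\in X$ with $wx_0=x_0w$ for all $w\in P$, and for $\varphi$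 in $\mathcal F$ the image of $x_0$ under ${}_QX\cong{}_\varphi X$ is an element $x$ as required.

\subsection{Blocks and almost source idempotents}

A \emph{block} of $kG$ is a primitive idempotent of the center $Z(kG)$. Let $B=kG\,1_B$ be a block algebra, with identity the block $1_B$, and let $P$ be a defect group of $B$. For $Q\le G$ let $(kG)^Q$ be the subalgebra of elements fixed under conjugation by $Q$, and put $B^Q=B\cap(kG)^Q$. For a $p$-subgroup $Q$ let
\[
\mathrm{Br}_Q\colon kG\to kC_G(Q),\qquad \sum_{g\in G}a_gg\mapsto\sum_{g\in C_G(Q)}a_gg .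
\]
The restriction of this linear map to $(kG)^Q$ is an algebra homomorphism, the \emph{Brauer homomorphism}.

A \emph{Brauer pair} of $G$ is a pair $(Q,e)$ with $Q$ a $p$-subgroup of $G$ and $e$ a block of $kC_G(Q)$. One calls $(R,f)$ \emph{normally included} in $(T,f')$ if $R\trianglelefteq T$, the block $f$ is fixed by $T$, and $\mathrm{Br}_T(f)f'=f'$; inclusion $\le$ is the transitive closure of this relation. A \emph{$B$-Brauer pair} is a Brauer pair $(Q,e)$ with $\mathrm{Br}_Q(1_B)e=e$, that is, with $(1,1_B)$ normally included in $(Q,e)$. Fix a maximal $B$-Brauer pair $(P,e_P)$. For each $Q\le P$ there is a unique block $e_Q$ of $kC_G(Q)$ with $(Q,e_Q)\le(P,e_P)$. The \emph{fusion system} $\mathcal F$ of $B$ determined by $(P,e_P)$ has as morphisms $Q\to R$ the maps $c_g$ for $g\in G$ with ${}^g(Q,e_Q)\le(R,e_R)$.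

An \emph{almost source idempotent} of $B$ associated with $(P,e_P)$ is an idempotent $i\in B^P$ such that $\mathrm{Br}_P(i)\ne0$ and, for every $Q\le P$, the block $e_Q$ is the unique block of $kC_G(Q)$ whose product with $\mathrm{Br}_Q(i)$ is nonzero. A \emph{source idempotent} is a primitive idempotent $j$ of $B^P$ with $\mathrm{Br}_P(j)e_P\neq0$; it is an almost source idempotent (see the remark after Lemma~\ref{lem:subordinate}). As a $kP$-$kP$-bimodule, $iBi=i\,kG\,i$ is a direct summand of $kG$. Hence it has a $k$-basis $Y$ with $uYv=Y$ for all $u,v\in P$, a \emph{$P$-$P$-stable basis}, and the isomorphism type of the biset $Y$ depends only on $i$ (Section~\ref{sub:perm}).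

Thus $Y$ is to $iBi$ what $G$ is to $kG$, and it is natural to ask whether $Y$ records the fusion system of the block as $G$ records the fusion system of the group. Condition (i) holds for every almost source idempotent. Condition (ii) holds for every source idempotent $j$, by the following theorem of Puig, which we use without proof:
\begin{equation}\label{eq:puig}
\dim_k(jBj)/|P|\ \text{ is prime to }p .
\end{equation}
In \cite{Linckelmann} it is stated: ``It is not known whether $i$ can always be chosen in such a way that $Y$ is an $\mathcal F$-characteristic biset.'' We show that such a choice is always possible.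

\begin{theorem}\label{thm:main}
For every finite group $G$ and every block algebra $B$ of $kG$, with defect group $P$, maximal Brauer pair $(P,e_P)$ and fusion system $\mathcal F$ as above, there is an almost source idempotent $i$ of $B$ associated with $(P,e_P)$ such that every $P$-$P$-stable basis $Y$ of $iBi$ is $\mathcal F$-characteristic. Moreover $\mathrm{Br}_P(i)$ is a primitive idempotent of $kC_G(P)$.
\end{theorem}

Theorem~\ref{thm:class} is a supplement: it classifies, up to conjugacy in $B^P$, all almost source idempotents for which $Y$ is $\mathcal F$-stable or $\mathcal F$-characteristic.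

\subsection{Two candidates and the method}\label{sub:candidates}

The largest idempotent of $B^P$ is $1_B$. A stable basis of $B$ satisfies (iii), since multiplication by $g^{-1}$ on the left and by $g$ on the right preserve $B$. But $1_B$ can be too large, in two ways.

First, it need not be almost source, and (i) can fail. Let $p=3$, let $G$ be dihedral of order $30$ with cyclic subgroup $C$ of order $15$ and an involution $s$, and let $P\le C$ have order $3$, so that $C_G(P)=C$. The blocks $e_\lambda$ of $kC$ are indexed by the characters $\lambda$ of the subgroup of order $5$, and the blocks of $kG$ are their orbit sums under $s$ (fact (P4) below). For $\lambda\neq1$ take $1_B=e_\lambda+e_{\lambda^{-1}}$ and $e_P=e_\lambda$. Then $\mathrm{Br}_P(1_B)=1_B$ meets two blocks. Only $C$ stabilizes $(P,e_\lambda)$, so inversion of $P$ is not in $\mathcal F$; yet the stable basis $Pe_\lambda\cup Pe_{\lambda^{-1}}\cup Pe_\lambda s\cup Pe_{\lambda^{-1}}s$ of $B$ contains $y=e_\lambda s$ with $w^{-1}y=yw$ for $w\in P$.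

Second, (ii) can fail even if $1_B$ is almost source. Let $p=2$, $G=C_2\times S_3$ and $B=kC_2\otimes M_2(k)$, where $M_2(k)$ is the nonprincipal block algebra of $kS_3$. Then $P=C_2\times1$ is central, so $1_B$ is almost source, and $\dim B/|P|=4$.

At the other end is a source idempotent $j$, which satisfies (i) and (ii). For (iii), however, an element $g$ inducing a morphism $Q\to P$ in $\mathcal F$ carries $j$ to $g^{-1}jg$, and one has to compare $j$ and $g^{-1}jg$ inside $(kG)^Q$, where neither need be primitive. One would guess that a suitable idempotent can be found between $j$ and $1_B$, and this is what happens.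

The method is as follows. To an idempotent $i\in B^P$ we attach the numbers $m_i(Q,S)=\dim\mathrm{Br}_Q(i)S$, where $Q\le P$ and $S$ is a simple $kC_G(Q)e_Q$-module. Conditions (ii) and (iii) are conditions on these numbers: (ii) says that $p$ does not divide the value at $Q=P$, and (iii) says that $m_i$ is invariant under fusion (Sections~\ref{sec:mult} and~\ref{sec:free}). We then build $i$ from the top, treating the subgroups $Q$ in descending order and correcting $m_i(Q,S)$ by adding or removing idempotents that are relative traces from $Q$ to $P$. Section~\ref{sec:example} shows such a correction in a group with $|P|=9$. In general, the necessary correction is a free module over a normalizer quotient (Section~\ref{sec:free}), enough free summands are available by transport from a fully normalized pair (Section~\ref{sec:fully}), and the corrected idempotent still meets only the blocks $e_Q$ (Section~\ref{sec:construction}).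

\section{Idempotents, Brauer maps and Brauer pairs}\label{sec:prelim}

\subsection{Idempotents}\label{sub:idem}

Let $A$ be an algebra with identity. The \emph{rank} of an idempotent $f\in A$ on a simple $A$-module $S$ is $\dim fS$. Idempotents $f,f'$ are \emph{equivalent} in $A$, written $f\approx f'$, if $vu=f$ and $uv=f'$ for some $u\in f'Af$ and $v\in fAf'$. Equivalence is additive on orthogonal sums and is preserved by algebra homomorphisms.

\begin{itemize}
\item[(I1)] \emph{If $u\in f'Af$ and $v\in fAf'$ are such that $vu$ is invertible in $fAf$ and $uv$ is invertible in $f'Af'$, then $v'=(vu)^{-1}v$ satisfies $v'u=f$ and $uv'=f'$.} The first equation holds by construction. The element $e'=uv'\in f'Af'$ satisfies $e'\cdot uv=u(v'u)v=uv$, so $e'=f'$.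
\item[(I2)] \emph{The following are equivalent: $f\approx f'$; $Af\cong Af'$; $f$ and $f'$ are conjugate by a unit of $A$; $f$ and $f'$ have the same rank on every simple module.} This follows from the Krull--Schmidt theorem and from $fS\cong\mathrm{Hom}_A(Af,S)$, whose dimension is the multiplicity of the projective cover of $S$ in $Af$ because $k$ is algebraically closed. Likewise, $f$ is primitive if and only if $fAf$ is local, if and only if $f$ has rank $1$ on one simple module and rank $0$ on the others; and $f=0$ if all ranks are $0$.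
\item[(I3)] \emph{Idempotents lift along a surjective homomorphism $\alpha\colon A_1\to A_2$ of algebras that need not have an identity.} For $x\in A_1$ the chain $x^nk[x]$ becomes stationary, so $x^n=x^{2n}q$ for some $n\ge1$ and $q\in k[x]$. Then $\varepsilon=x^nq\in xk[x]$ is an idempotent with $x^n=x^n\varepsilon$. If $\alpha(x)=e=e^2$, then $\alpha(\varepsilon)\in ke$ and $e=e\,\alpha(\varepsilon)$, so $\alpha(\varepsilon)=e$.
\item[(I4)] \emph{An ideal of $A$ without nonzero idempotents is nilpotent.} For $x$ in the ideal the idempotent $\varepsilon$ of (I3) is $0$, so $x$ is nilpotent; hence the ideal lies in the radical $J(A)$.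
\item[(I5)] \emph{A surjective homomorphism sends a primitive idempotent $j$ to a primitive idempotent or to $0$}, since the image of the local algebra $jAj$ is local or $0$.
\end{itemize}

We shall repeatedly lift an equivalence of idempotents along a homomorphism $\alpha\colon A\to A'$. The obstacle is that a lift may contain summands that $\alpha$ does not see. Call an idempotent $l\in A$ \emph{$\alpha$-reduced} if no nonzero idempotent of $lAl$ lies in $\ker\alpha$. A primitive idempotent with $\alpha(l)\ne0$ is $\alpha$-reduced.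

\begin{lemma}\label{lem:reduced}
Let $\alpha\colon A\to A'$ be a homomorphism of algebras.
\begin{itemize}
\item[(a)] Let $I$ be an ideal and $h$ an idempotent of $A$. Every idempotent $c\in\alpha(hIh)$ is the image of an $\alpha$-reduced idempotent $l\in hIh$.
\item[(b)] Let $l,l'$ be $\alpha$-reduced. If $u\in l'Al$ and $v\in lAl'$ satisfy $\alpha(vu)=\alpha(l)$ and $\alpha(uv)=\alpha(l')$, then $l\approx l'$ in $A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (I3) there are idempotents $l\in hIh$ with $\alpha(l)=c$; choose one with $\dim lAl$ minimal. If $\varepsilon\in lAl\cap\ker\alpha$ were a nonzero idempotent, then $\varepsilon=l\varepsilon l\in hIh$, and $l-\varepsilon$ would be an idempotent lift of $c$ in $hIh$ with $(l-\varepsilon)A(l-\varepsilon)\subsetneq lAl$.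

(b) By (I4) the ideal $lAl\cap\ker\alpha$ of $lAl$ is nilpotent. It contains $vu-l$, so $vu$ is invertible in $lAl$. By symmetry $uv$ is invertible in $l'Al'$, and (I1) applies.
\end{proof}

\subsection{Relative traces and Brauer maps}\label{sub:brauer}

Let a finite group $N$ act on an algebra $A$ and let $R\le N$. The relative trace $\mathrm{Tr}_R^N\colon A^R\to A^N$ is $a\mapsto\sum_{x\in[N/R]}{}^xa$. Its image $A_R^N$ is an ideal of $A^N$, since $b\,\mathrm{Tr}_R^N(a)\,b'=\mathrm{Tr}_R^N(bab')$ for $b,b'\in A^N$. The Mackey formula reads $\mathrm{Tr}_R^N(a)=\sum_{x\in[T\backslash N/R]}\mathrm{Tr}_{T\cap{}^xR}^T({}^xa)$ for $T\le N$.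

Let $Q\trianglelefteq N$ be $p$-subgroups of $G$, and let $N$ act on $A=kC_G(Q)$ by conjugation; $Q$ acts trivially, and $Q=1$ gives $A=kG$. Let $Q\le R\le N$. The elements of $C_G(Q)$ fixed by $R$ are those of $C_G(R)$. The orbit sums of $R$ on $C_G(Q)$ form a basis of $A^R$, the sum of an orbit with stabilizer $T$ is a trace from $T$, and a trace $\mathrm{Tr}_T^R(a)$ with $T<R$ has coefficient $|R:T|\,a_x=0$ at each $x\in C_G(R)$. Hence $A^R=kC_G(R)\oplus\sum_{Q\le T<R}A_T^R$, and $\mathrm{Br}_R\colon A^R\to kC_G(R)$ is a surjective algebra homomorphism whose kernel is the second summand. From the definition by truncation, $\mathrm{Br}_T\circ\mathrm{Br}_R=\mathrm{Br}_T$ for $R\le T$, and $\mathrm{Br}_{{}^gR}({}^ga)={}^g\mathrm{Br}_R(a)$ for $g\in G$.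

Apply $\mathrm{Br}_T$, for $Q\le T\le N$, to the Mackey formula. Only the terms with $T\le{}^xR$ survive. Therefore
\begin{equation}\label{eq:vanish}
\mathrm{Br}_T(A_R^N)=0\quad\text{unless $T$ is $N$-conjugate to a subgroup of $R$,}
\end{equation}
and for $T=R$ we get $\mathrm{Br}_R(\mathrm{Tr}_R^N(a))=\mathrm{Tr}_R^{N_N(R)}(\mathrm{Br}_R(a))$. Consequently, for idempotents $h,h'\in A^N$,
\begin{equation}\label{eq:onto}
\mathrm{Br}_R(h'A_R^Nh)=\mathrm{Br}_R(h')\,(kC_G(R))_R^{N_N(R)}\,\mathrm{Br}_R(h).
\end{equation}
Since $B^R=1_B(kG)^R$, we have $B_R^P=1_B(kG)_R^P$, so $h'B_R^Ph=h'(kG)_R^Ph$ for $h,h'\in B^P$, and $\mathrm{Br}_P(B^P)=\mathrm{Br}_P(1_B)kC_G(P)$. The next lemma is a converse to \eqref{eq:vanish}.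

\begin{lemma}\label{lem:trace}
Let $R\trianglelefteq M$ be $p$-subgroups of $G$ and $\bar A=kC_G(R)$. If $c\in\bar A^M$ and $\mathrm{Br}_T(c)=0$ for all $T$ with $R<T\le M$, then $c\in\bar A_R^M$.
\end{lemma}

\begin{proof}
Let $x\in C_G(R)$ have stabilizer $T=C_M(x)\ge R$. If $T>R$, then $x\in C_G(T)$, so the coefficient of $x$ in $c$ is $0$. Hence $c$ is a linear combination of orbit sums $\mathrm{Tr}_R^M(x)$ of elements $x$ with stabilizer $R$.
\end{proof}

\subsection{Modules for $p$-groups}\label{sub:perm}

Let $\Gamma$ be a finite $p$-group. For $\Delta\le\Gamma$ the module $k[\Gamma/\Delta]$ is indecomposable, because its space of $\Gamma$-fixed points is one-dimensional and every nonzero $k\Gamma$-module has nonzero fixed points. By the Krull--Schmidt theorem, direct summands of permutation $k\Gamma$-modules are permutation modules. The \emph{Brauer quotient} of a $k\Gamma$-module $U$ at $\Delta$ is $U(\Delta)=U^\Delta/\sum_{\Delta'<\Delta}\mathrm{Tr}_{\Delta'}^\Delta(U^{\Delta'})$. It is an additive functor of the $k\Delta$-module $U$. If $U=kX$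 for a finite $\Gamma$-set $X$, the orbit sum argument of Section~\ref{sub:brauer} gives $\dim U(\Delta)=|X^\Delta|$. A finite $\Gamma$-set is determined up to isomorphism by the numbers $|X^\Delta|$, so
\begin{equation}\label{eq:marks}
kX\cong kX'\ \text{ as $k\Gamma$-modules}\quad\Longrightarrow\quad X\cong X'\ \text{ as $\Gamma$-sets.}
\end{equation}
With $\Gamma=P\times P$ this shows, for idempotents $a,b\in(kG)^P$, that $a\,kG\,b$ has a $P$-$P$-stable basis, unique up to isomorphism of bisets.

Projective $k\Gamma$-modules are free. Higman's criterion says that $U$ is projective if and only if $\mathrm{id}_U=\mathrm{Tr}_1^\Gamma(a)$ for some $a\in\mathrm{End}_k(U)$. The \emph{free rank} of $U$ is the multiplicity of the indecomposable module $k\Gamma$ as a direct summand of $U$; it is additive on direct sums.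

\subsection{Brauer pairs}\label{sub:pairs}

The following facts hold for every finite group and every block; for Brauer pairs see \cite{AlperinBroue} and \cite{BrouePuig}.
\begin{itemize}
\item[(P1)] Inclusion is compatible with conjugation by $G$. For a Brauer pair $(T,f')$ and $R\le T$ there is a unique block $f$ with $(R,f)\le(T,f')$. If $R\trianglelefteq T$, then inclusion is the same as normal inclusion.
\item[(P2)] Every $B$-Brauer pair lies in a maximal one, the maximal ones are $G$-conjugate, and their first components are the defect groups of $B$.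
\item[(P3)] The block $e_P$ of $kC_G(P)$ has the central defect group $Z(P)$, so $kC_G(P)e_P$ has a unique simple module $S_P$.
\item[(P4)] If $Q$ is a normal $p$-subgroup of a finite group $H$, then the central idempotents of $kH$ lie in $kC_H(Q)$, and the defect groups of the blocks of $kH$ contain $Q$.
\end{itemize}
The uniqueness in (P1) gives $(R,e_R)\le(T,e_T)$ for $R\le T\le P$. In particular $e_1=1_B$, $\mathrm{Br}_Q(1_B)e_Q=e_Q$, and $\mathrm{Br}_T(e_R)e_T=e_T$ if $R\trianglelefteq T$. If ${}^g(Q,e_Q)\le(P,e_P)$ and $R\le Q$, then ${}^g(R,e_R)\le(P,e_P)$, so that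
\begin{equation}\label{eq:conjblocks}
{}^ge_R=e_{{}^gR}\qquad\text{for all }R\le Q .
\end{equation}
In particular ${}^ue_Q=e_{{}^uQ}$ for $u\in P$, and $N_P(Q)$ fixes $e_Q$.

\section{The biset $Y$ in terms of ranks}\label{sec:mult}

An idempotent $i\in B^P$ is \emph{subordinate} if $\mathrm{Br}_R(i)=\mathrm{Br}_R(i)e_R$ for all $R\le P$. The idempotent $0$ is subordinate, which lets the construction start from it. An idempotent is almost source if and only if it is subordinate and $\mathrm{Br}_P(i)\ne0$; for the ``if'' part note that $\mathrm{Br}_P=\mathrm{Br}_P\circ\mathrm{Br}_R$ forces $\mathrm{Br}_R(i)\neq0$ for all $R\le P$.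

A biset is determined by its numbers of fixed points, and these are dimensions of Brauer quotients. This links $Y$ to the Brauer images of $i$.

\begin{lemma}\label{lem:fixed}
Let $a,b\in(kG)^P$ be idempotents and $X$ a $P$-$P$-stable basis of $a\,kG\,b$.
\begin{itemize}
\item[(a)] Let $R\le G$ and $g,h\in G$ with ${}^gR\le P$ and ${}^hR\le P$. Then
\[
\bigl|\{x\in X:\ ({}^gw)\,x=x\,({}^hw)\ \text{for all }w\in R\}\bigr|=\dim\,\mathrm{Br}_R(g^{-1}ag)\,kC_G(R)\,\mathrm{Br}_R(h^{-1}bh).
\]
\item[(b)] The stabilizer in $P\times P$ of an element of $X$ has the form $\{({}^gw,w):w\in Q\}$ with $Q\le P$, $g\in G$, ${}^gQ\le P$ and $\mathrm{Br}_Q(g^{-1}ag)\,kC_G(Q)\,\mathrm{Br}_Q(b)\ne0$.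
\end{itemize}
\end{lemma}

\begin{proof}
(a) The left side is $\dim(a\,kG\,b)(\Delta)$ for $\Delta=\{({}^gw,{}^hw):w\in R\}$. Put $a'=g^{-1}ag$ and $b'=h^{-1}bh$; both lie in $(kG)^R$. The bijection $x\mapsto g^{-1}xh$ from $a\,kG\,b$ to $a'kG\,b'$ turns the action of $({}^gw,{}^hw)$ into conjugation by $w$. For the conjugation action of $R$, the map $\mathrm{Br}_R$ identifies $(kG)(R)$ with $kC_G(R)$. The projection $x\mapsto a'xb'$ of $kG$ onto $a'kG\,b'$ commutes with $R$ and induces $z\mapsto\mathrm{Br}_R(a')z\,\mathrm{Br}_R(b')$ on $kC_G(R)$. The image of the induced map is $(a'kG\,b')(R)$.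

(b) Let $\Delta$ be the stabilizer. Then $(a\,kG\,b)(\Delta)\neq0$, hence $(kG)(\Delta)\ne0$, so $\Delta$ fixes some $g\in G$. For $(u,v)\in\Delta$ the equation $ugv^{-1}=g$ says $u={}^gv$. So $\Delta$ has the stated form, with $Q$ its projection to the second factor, and (a) with $h=1$ gives the last assertion.
\end{proof}

Condition (i) is known for almost source idempotents; here is the short proof.

\begin{corollary}\label{cor:one}
If $i$ is subordinate, every $P$-$P$-stable basis of $iBi$ satisfies {\rm(i)}.
\end{corollary}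

\begin{proof}
Let $Q$ and $g$ be as in Lemma~\ref{lem:fixed}(b) with $a=b=i$. The factor $\mathrm{Br}_Q(g^{-1}ig)=g^{-1}\mathrm{Br}_{{}^gQ}(i)g$ lies in the block $g^{-1}e_{{}^gQ}g$ of $kC_G(Q)$, and $\mathrm{Br}_Q(i)$ lies in the block $e_Q$. The product is nonzero, so the two blocks coincide. Thus ${}^g(Q,e_Q)=({}^gQ,e_{{}^gQ})\le(P,e_P)$, the map $c_g\colon Q\to P$ is in $\mathcal F$, and the orbit is isomorphic to $P\times_{(Q,c_g)}P$.
\end{proof}

\begin{lemma}\label{lem:two}
\begin{itemize}
\item[(a)] All source idempotents associated with $(P,e_P)$ are conjugate in $B^P$.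
\item[(b)] Let $i$ be almost source and $m=\dim\mathrm{Br}_P(i)S_P$. A $P$-$P$-stable basis of $iBi$ satisfies {\rm(ii)} if and only if $p\nmid m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $j,j'$ be source idempotents. By (I5), $\mathrm{Br}_P(j)$ is a primitive idempotent of $kC_G(P)$. It lies in a single block, which is $e_P$; so it has rank $1$ on $S_P$ and rank $0$ on the other simple modules. The same holds for $j'$. By (I2) there are $\bar u,\bar v$ giving an equivalence $\mathrm{Br}_P(j)\approx\mathrm{Br}_P(j')$ in $kC_G(P)$, and by \eqref{eq:onto} with $R=N=P$ they lift to $j'B^Pj$ and $jB^Pj'$. Lemma~\ref{lem:reduced}(b) gives $j\approx j'$ in $B^P$.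

(b) Decompose $i$ into primitive idempotents of $B^P$. A member $j$ with $\mathrm{Br}_P(j)\neq0$ satisfies $\mathrm{Br}_P(j)=\mathrm{Br}_P(i)\mathrm{Br}_P(j)\in kC_G(P)e_P$, so it is a source idempotent and contributes $1$ to $m$. Hence $i=j_1+\dots+j_m+i_1$ with source idempotents $j_s$ and $\mathrm{Br}_P(i_1)=0$. By (a), $\dim j_sBj_t=\dim j_1Bj_1$ for all $s,t$.

Let $a,b\in B^P$ be idempotents with $\mathrm{Br}_P(a)=0$ or $\mathrm{Br}_P(b)=0$. In Lemma~\ref{lem:fixed}(b) the case $Q=P$ cannot occur: it forces ${}^gP=P$, and then $\mathrm{Br}_P(g^{-1}ag)=g^{-1}\mathrm{Br}_P(a)g$. So every orbit on a stable basis of $aBb$ has size $|P|^2/|Q|$ divisible by $p|P|$. From $iBi=\bigoplus_{s,t}j_sBj_t\oplus i_1Bi\oplus(i-i_1)Bi_1$ we get $\dim iBi\equiv m^2\dim j_1Bj_1\pmod{p|P|}$, and \eqref{eq:puig} finishes the proof.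
\end{proof}

We turn to (iii). For a simple $kC_G(Q)$-module $S$ and $g\in G$, let ${}^gS$ be the $kC_G({}^gQ)$-module on the space $S$ on which $c$ acts as $g^{-1}cg$ acts on $S$. Let $\mathcal S$ be the set of pairs $(Q,S)$ with $Q\le P$ and $S$ a simple $kC_G(Q)e_Q$-module, taken up to isomorphism. Two pairs are \emph{fused}, $(Q,S)\sim(Q',S')$, if ${}^gQ=Q'$ and ${}^gS\cong S'$ for some $g\in G$. Then ${}^ge_Q$ acts as the identity on $S'$, so ${}^ge_Q=e_{Q'}$ and ${}^g(Q,e_Q)\le(P,e_P)$. Conversely, if ${}^g(Q,e_Q)\le(P,e_P)$, then $({}^gQ,{}^gS)\in\mathcal S$ by \eqref{eq:conjblocks}. In particular $P$ acts on $\mathcal S$, and each $\sim$-class is a union of $P$-orbits. For an idempotent $i\in B^P$ put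
\[
m_i(Q,S)=\dim_k\mathrm{Br}_Q(i)S .
\]
The element $\mathrm{Br}_Q(g^{-1}ig)=g^{-1}\mathrm{Br}_{{}^gQ}(i)g$ acts on $S$ as $\mathrm{Br}_{{}^gQ}(i)$ acts on ${}^gS$, so
\begin{equation}\label{eq:rank}
\dim\mathrm{Br}_Q(g^{-1}ig)S=m_i({}^gQ,{}^gS)\qquad\text{whenever }{}^g(Q,e_Q)\le(P,e_P).
\end{equation}
For $g\in P$ this shows that $m_i$ is constant on $P$-orbits. For subordinate idempotents the numbers $m_i$ determine the Brauer images up to conjugacy.

\begin{lemma}\label{lem:ranktest}
Let $i,i'$ be subordinate, $T\le P$, and ${}^g(T,e_T)\le(P,e_P)$. If $m_{i'}(T,X)=m_i({}^gT,{}^gX)$ for all $(T,X)\in\mathcal S$, then $\mathrm{Br}_T(i')$ and $\mathrm{Br}_T(g^{-1}ig)$ are conjugate in $kC_G(T)$.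
\end{lemma}

\begin{proof}
Both idempotents lie in $kC_G(T)e_T$, the second by \eqref{eq:conjblocks}. So they have rank $0$ on simple modules outside $e_T$ and, by \eqref{eq:rank}, equal ranks on those in $e_T$. Apply (I2).
\end{proof}

An idempotent $w\in B^P$ is \emph{$\mathcal F$-invariant} if for all $Q\le P$ and $g\in G$ with ${}^g(Q,e_Q)\le(P,e_P)$ the idempotents $w$ and $g^{-1}wg$ are conjugate by a unit of $(kG)^Q$. The idempotent $1_B$ is $\mathcal F$-invariant, being central.

\begin{lemma}\label{lem:stable}
Let $i$ be almost source and $Y$ a $P$-$P$-stable basis of $iBi$.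
\begin{itemize}
\item[(a)] If $i$ is $\mathcal F$-invariant, then $Y$ is $\mathcal F$-stable.
\item[(b)] If $Y$ is $\mathcal F$-stable, then $m_i$ is constant on $\sim$-classes.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi=c_g\colon Q\to P$ with ${}^g(Q,e_Q)\le(P,e_P)$, and write $i'=g^{-1}ig=aia^{-1}$ with $a$ a unit of $(kG)^Q$. Since $g^{-1}\varphi(w)y=wg^{-1}y$, the map $y\mapsto g^{-1}y$ is an isomorphism ${}_\varphi(iBi)\to i'Bi$ of $kQ$-$kP$-bimodules. Since $a$ commutes with $Q$, the map $x\mapsto a^{-1}x$ is an isomorphism $i'Bi=aiBi\to iBi$ of $kQ$-$kP$-bimodules. On the right, $y\varphi(w)g=ygw$, so $y\mapsto yg$ is an isomorphism $(iBi)_\varphi\to iBi'$, and $x\mapsto xa$ is an isomorphism $iBi'=iBia^{-1}\to iBi$ of $kP$-$kQ$-bimodules. By \eqref{eq:marks}, ${}_\varphi Y\cong{}_QY$ and $Y_\varphi\cong Y_Q$.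

(b) Let $(R,S)\in\mathcal S$ and ${}^g(R,e_R)\le(P,e_P)$, so that $\varphi=c_g\colon R\to P$ is in $\mathcal F$. Put $C=kC_G(R)$, $f=\mathrm{Br}_R(i)$ and $f'=\mathrm{Br}_R(g^{-1}ig)$. Restricting the isomorphisms in (iii), we obtain isomorphisms of $R$-$R$-bisets ${}_RY_\varphi\cong{}_RY_R\cong{}_\varphi Y_R\cong{}_\varphi Y_\varphi$. Count in each of them the elements $y$ with $w\cdot y=y\cdot w$ for all $w\in R$. By Lemma~\ref{lem:fixed}(a),
\[
\dim fCf'=\dim fCf=\dim f'Cf=\dim f'Cf'.
\]
For idempotents $x,y\in C$ we have $xCy\cong\mathrm{Hom}_C(Cx,Cy)$, so $\dim xCy=\sum_{T,T'}x_T\,c_{TT'}\,y_{T'}$, where $T,T'$ run over the simple $C$-modules, $x_T=\dim xT$, $y_{T'}=\dim yT'$, and $(c_{TT'})$ is the Cartan matrix of $C$. The Cartan matrix of a group algebra is $D^tD$, where the decomposition matrix $D$ has full column rank, so it is positive definite. On the vector $(f_T-f'_T)_T$ the quadratic form takes the value $\dim fCf-\dim fCf'-\dim f'Cf+\dim f'Cf'=0$. Hence $f_T=f'_T$ for all $T$. For $T=S$ this is $m_i(R,S)=m_i({}^gR,{}^gS)$, by \eqref{eq:rank}.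
\end{proof}

Corollary~\ref{cor:invariant} will close the circle: if $m_i$ is constant on $\sim$-classes, then $i$ is $\mathcal F$-invariant. Part (b) is not needed for Theorem~\ref{thm:main}, but it shows that the numerical condition cannot be avoided. In two cases one of the candidates of Section~\ref{sub:candidates} already works.

\begin{remark}\label{rem:easy}
(a) Let $B$ be the principal block. By Brauer's third main theorem, $\mathrm{Br}_Q(1_B)$ is the principal block of $kC_G(Q)$, so it equals $e_Q$. Every idempotent of $B^P$ is then subordinate, $S_P$ is the trivial module, and $i=1_B$ has the properties in Theorem~\ref{thm:main} by Corollary~\ref{cor:one} and Lemmas~\ref{lem:two} and~\ref{lem:stable}.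

(b) Suppose that every morphism $Q\to P$ in $\mathcal F$ extends to an automorphism of $P$ in $\mathcal F$. Then a source idempotent $j$ is $\mathcal F$-invariant. Indeed, an element $g$ with ${}^g(Q,e_Q)\le(P,e_P)$ can be written $g=nc$ with ${}^n(P,e_P)=(P,e_P)$ and $c\in C_G(Q)$. The idempotent $n^{-1}jn$ is again a source idempotent, so it is conjugate to $j$ in $B^P$, hence in $(kG)^P$, by Lemma~\ref{lem:two}(a); and $c$ is a unit of $(kG)^Q$. The difficulty therefore lies in morphisms that do not extend to $P$.
\end{remark}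

\section{An example with $|P|=9$}\label{sec:example}

The $\sim$-classes of the pairs $(1,S)$ and $(P,S_P)$ are singletons, the former because conjugation by $g\in G=C_G(1)$ fixes the isomorphism type of $S$. So $m_i$ is always constant on $\sim$-classes if $|P|\le p$, and a correction can first be needed when $|P|=p^2$.

Let $p=3$, $L=A_5$, $D=\langle(1\,2\,3)\rangle$, and let $V=\{1,a,a',a''\}$ be the Klein four group on $\{1,2,3,4\}$. The group $D$ permutes $a,a',a''$ cyclically, and $C_L(D)=D$. Since $4=1$ in $k$, the idempotent $\eta=\frac14\sum_{v\in V}v$ of $(kL)^D$ satisfies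
\[
\eta=1+a+a'+a'',\qquad 1-\eta=-\mathrm{Tr}_1^D(a),\qquad\mathrm{Br}_D(\eta)=1 .
\]
Let $S$ be the module of vectors with coordinate sum $0$ in the permutation module $k^5=k\oplus S$. Restricted to $VD=A_4$, it is the permutation module $k^4$, the sum of the four eigenlines of $V$. So $\eta S=k$ is the trivial $kD$-module, and $(1-\eta)S\cong kD$ is the sum of three lines permuted cyclically by $D$. The module $S$ is simple: a submodule is a sum of eigenlines of $V$, hence has dimension $0,1,3$ or $4$; it is also a sum of eigenlines of a subgroup of order $5$, and these four lines are swapped in pairs by an inverting involution, so its dimension is even. The module $S$ lies in the principal block $b$ of $kL$. Indeed, $kC_L(D)=kD$ is local and $\mathrm{Br}_D(b)=1$, so the other blocks are killed by $\mathrm{Br}_D$ and have trivial defect group; their simple modules are projective, of dimension divisible by $3$.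

Let $G=(L\times L)\rtimes\langle\tau\rangle$ with $\tau$ swapping the factors, let $P=D\times D$, and let $B$ be the principal block algebra of $kG$. By Remark~\ref{rem:easy}(a), every idempotent of $B^P$ is subordinate and $\mathrm{Br}_R(1_B)=e_R$. Put $Q_1=D\times1$ and $Q_2=1\times D$, so that $C_G(Q_1)=D\times L$ and $C_G(Q_2)=L\times D$. For a simple $kLb$-module $T$ let $T_1,T_2$ be its inflations to these groups. The normalizer $N_G(Q_1)=N_L(D)\times L$ fixes each $T_1$, and $Q_2$ is the only other $G$-conjugate of $Q_1$ in $P$. So the $\sim$-class of $(Q_1,T_1)$ is $\{(Q_1,T_1),(Q_2,T_2)\}$, the two pairs being fused by $\tau$.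

Let $\eta_1=\eta\otimes1$ and $\eta_2=1\otimes\eta$ in $k[L\times L]=kL\otimes kL$. An element $(v,v')\in V\times V$ centralizes $Q_1$ if and only if $v=1$; it centralizes $Q_2$ if and only if $v'=1$; and it centralizes $P$ or one of the two diagonal subgroups of order $3$ if and only if $v=v'=1$. Consider $i=1_B\eta_2$. Then $\mathrm{Br}_P(i)=e_P\neq0$, so $i$ is almost source, and $\mathrm{Br}_{Q_1}(i)=e_{Q_1}\eta_2$, $\mathrm{Br}_{Q_2}(i)=e_{Q_2}$. As modules for $P/Q_1\cong D\cong P/Q_2$,
\[
\mathrm{Br}_{Q_1}(i)S_1=\eta S\cong k,\qquad\mathrm{Br}_{Q_2}(i)S_2=S\cong k\oplus kD .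
\]
So $m_i(Q_1,S_1)=1\ne4=m_i(Q_2,S_2)$, and $Y$ is not $\mathcal F$-stable by Lemma~\ref{lem:stable}(b). The two modules differ by a free module, and there are two repairs. One can add $l=1_B(1-\eta_2)=-1_B\mathrm{Tr}_{Q_1}^P((1,a))\in B_{Q_1}^P$, which gives $1_B$. Or one can remove $l'=1_B(1-\eta_1)\eta_2\in B_{Q_2}^P$, which gives $i'=1_B\eta_1\eta_2$. Here $m_{i'}(Q_1,T_1)=\dim\eta T=m_{i'}(Q_2,T_2)$, and $\mathrm{Br}_R(i')=e_R$ for $R=P$ and for the diagonal subgroups, so that $m_{i'}(R,X)=\dim X$ there. Hence $m_{i'}$ is constant on $\sim$-classes. By \eqref{eq:vanish}, $l$ is invisible at all subgroups other than $Q_1$ and $1$, and $l'$ at all subgroups other than $Q_2$ and $1$.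

Two features of the example are accidental. Both pairs are stabilized by all of $P$, so the repair can be made on either side; and the block is principal, so subordination is automatic.

\section{Comparing idempotents up to free modules}\label{sec:free}

In the example $P$ centralizes $Q_s$, so $P/Q_s$ acts on $S_s$ through $C_G(Q_s)$. In general the relevant $p$-group only normalizes $Q$ and stabilizes the isomorphism type of $S$, and the action has to be constructed.

Let $R\trianglelefteq M$ be $p$-subgroups of $G$, let $\bar A=kC_G(R)$, let $S$ be a simple $\bar A$-module, and put $M_S=\{x\in M:{}^xS\cong S\}\ge R$. For $x\in M_S$ an isomorphism ${}^xS\to S$ is an element $\theta_x\in GL(S)$ with $\theta_x\,c\,\theta_x^{-1}={}^xc$ on $S$ for all $c\in\bar A$. By Schur's lemma $\theta_x$ is unique up to a scalar, so $\theta_x\theta_y=\alpha(x,y)\theta_{xy}$ for a $2$-cocycle $\alpha$ with values in $k^\times$. The groups $H^n(M_S,k^\times)$, $n\geq1$, are annihilated by the $p$-power $|M_S|$, while the $p$-power map is bijective on $k^\times$; so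 they vanish. By $H^2=0$ the $\theta_x$ can be chosen so that $\theta\colon M_S\to GL(S)$ is a homomorphism, and by $H^1=0$ this choice is unique. For $x\in R$ the map $\theta_x$ is a scalar and $\mathrm{Hom}(R,k^\times)=1$, so $\theta$ is trivial on $R$. Thus $S$ is a $k[M_S/R]$-module in a canonical way. Elements of $\bar A^{M_S}$ commute with $\theta$. Hence for an idempotent $f\in\bar A^{M_S}$ the space $fS$ is a direct summand of this module, and equivalent idempotents of $\bar A^{M_S}$ give isomorphic summands.

The next lemma is the dictionary between the ideal $\bar A_R^M$ and free modules.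

\begin{lemma}\label{lem:free}
Let $f,f'\in\bar A^M$ be idempotents.
\begin{itemize}
\item[(a)] If $f\in\bar A_R^M$, then $fS$ is a free $k[M_S/R]$-module for every simple $S$.
\item[(b)] If $fS$ has free rank at least $r$ over $k[M_S/R]$, there is an idempotent $\bar l\in f\bar A_R^Mf$ with $\bar lS\cong k[M_S/R]^r$ and $\bar lS'=0$ for all simple $S'$ that are not $M$-conjugate to $S$.
\item[(c)] If $f,f'\in\bar A_R^M$ and $\dim fS=\dim f'S$ for all simple $S$, then $vu=f$ and $uv=f'$ for some $u\in f'\bar A_R^Mf$ and $v\in f\bar A_R^Mf'$. In particular $f\approx f'$ in $\bar A^M$.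
\end{itemize}
\end{lemma}

\begin{proof}
Let $\pi\colon\bar A\to E=\bar A/J(\bar A)=\prod_S\mathrm{End}_k(S)$. The group $M$ permutes the factors as it permutes the simple modules, and $x\in M_S$ acts on $\mathrm{End}_k(S)$ as conjugation by $\theta_x$. Projection to the factors indexed by representatives $S$ of the $M$-orbits identifies $E^M$ with $\prod_S\mathrm{End}_{k[M_S/R]}(S)$. The map $\bar A^M\to E^M$ need not be surjective, and this is why we work in the trace ideal: since $R$ acts trivially, $\bar A^R=\bar A$ maps onto $E^R=E$, so $\pi(\bar A_R^M)=E_R^M$ is an ideal of $E^M$. The trace $\mathrm{Tr}_R^M$ is a sum over the group $M/R$, so it takes the same value on $M$-conjugate elements, and $E_R^M$ is spanned by traces of elements $a\in\mathrm{End}_k(S)$ with $S$ a representative. The component of $\mathrm{Tr}_R^M(a)$ at $S$ is $\mathrm{Tr}_1^{M_S/R}(a)$, and the components at the other representatives are $0$. Hence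
\[
\pi(\bar A_R^M)=E_R^M=\prod_S\mathrm{Tr}_1^{M_S/R}(\mathrm{End}_k(S)).
\]

(a) Take $S$ as a representative. On $S$ we have $f=\mathrm{Tr}_1^{M_S/R}(a)=\mathrm{Tr}_1^{M_S/R}(faf)$, so the identity of $fS$ is a trace from the trivial subgroup, and $fS$ is free by Higman's criterion.

(b) Write $S=(1-f)S\oplus W\oplus F$ over $k[M_S/R]$ with $fS=W\oplus F$ and $F$ free of rank $r$. Let $\varepsilon$ be the projection onto $F$; then $\varepsilon=f\varepsilon f$. By Higman's criterion $\mathrm{id}_F=\mathrm{Tr}_1^{M_S/R}(a)$ with $a\in\mathrm{End}_k(F)$, so $\varepsilon=\mathrm{Tr}_1^{M_S/R}(a\varepsilon)$. Thus $\varepsilon$ defines an idempotent of $E_R^M$ that vanishes off the orbit of $S$ and lies in $\pi(f)E_R^M\pi(f)=\pi(f\bar A_R^Mf)$. Lift it by (I3).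

(c) By (a), $fS$ and $f'S$ are free of the same dimension, hence isomorphic. Mutually inverse isomorphisms, extended by $0$ on $(1-f)S$ and $(1-f')S$, give $\bar u\in\pi(f')E^M\pi(f)$ and $\bar v\in\pi(f)E^M\pi(f')$ with $\bar v\bar u=\pi(f)$ and $\bar u\bar v=\pi(f')$. Since $\pi(f)$ and $\pi(f')$ lie in the ideal $E_R^M$, so do $\bar u$ and $\bar v$. They therefore lift to $u\in f'\bar A_R^Mf$ and $v\in f\bar A_R^Mf'$. The elements $vu-f$ and $uv-f'$ lie in $J(\bar A)$ and are nilpotent, so $vu$ and $uv$ are invertible in $f\bar A^Mf$ and $f'\bar A^Mf'$. Replace $v$ by $(vu)^{-1}v\in f\bar A_R^Mf'$ and use (I1).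
\end{proof}

The comparison lemma says that two idempotents that look alike at all subgroups properly above $Q$ differ only by relative traces from $Q$. Its proof runs down the subgroups $R$. At each stage the parts not yet matched vanish above $R$, so their images at $R$ are traces from $R$; these are matched by Lemma~\ref{lem:free}(c), and the matching lifts because $u$ and $v$ lie in the trace ideal, onto which $\mathrm{Br}_R$ maps by \eqref{eq:onto}.

\begin{lemma}[Comparison]\label{lem:compare}
Let $Q\trianglelefteq N$ be $p$-subgroups of $G$, let $A=kC_G(Q)$, and let $f,f'\in A^N$ be idempotents such that $\mathrm{Br}_R(f)$ and $\mathrm{Br}_R(f')$ are conjugate in $kC_G(R)$ for all $R$ with $Q<R\le N$.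
\begin{itemize}
\item[(a)] There are orthogonal decompositions $f=f_0+f_1$ and $f'=f_0'+f_1'$ in $A^N$ with $f_0\approx f'_0$ in $A^N$ and $f_1,f_1'\in A_Q^N$.
\item[(b)] If $S$ is a simple $A$-module stabilized by $N$, and $r,r'$ are the free ranks of $fS,f'S$ over $k[N/Q]$, then $\dim f'S-\dim fS=(r'-r)\,|N:Q|$.
\item[(c)] If $f$ and $f'$ are conjugate in $A$, they are conjugate in $A^N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $R_1=N,R_2,\dots,R_n=Q$ represent the $N$-conjugacy classes of subgroups between $Q$ and $N$, with $|R_1|\ge|R_2|\ge\cdots$. By induction on $s\le n-1$ we construct orthogonal decompositions $f=a_s+b_s$ and $f'=a_s'+b_s'$ in $A^N$ with $a_s\approx a'_s$ in $A^N$ and $\mathrm{Br}_{R_t}(b_s)=\mathrm{Br}_{R_t}(b'_s)=0$ for $t\le s$. Start with $a_0=a'_0=0$.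

Let $s+1\le n-1$. Put $R=R_{s+1}>Q$, $M=N_N(R)$, $\bar A=kC_G(R)$, $b=b_s$, $b'=b'_s$, $c=\mathrm{Br}_R(b)$ and $c'=\mathrm{Br}_R(b')$; then $c,c'\in\bar A^M$. A subgroup $T$ with $R<T\le M$ has larger order than $R$, so it is $N$-conjugate to some $R_t$ with $t\le s$. As $b$ is fixed by $N$, we get $\mathrm{Br}_T(c)=\mathrm{Br}_T(b)=0$, and likewise for $c'$. By Lemma~\ref{lem:trace}, $c,c'\in\bar A_R^M$.

On a simple $\bar A$-module, the rank of $c$ is the rank of $\mathrm{Br}_R(f)$ minus that of $\mathrm{Br}_R(a_s)$. By hypothesis and by $a_s\approx a_s'$ this equals the rank of $c'$. Lemma~\ref{lem:free}(c) gives $u\in c'\bar A_R^Mc$ and $v\in c\bar A_R^Mc'$ with $vu=c$ and $uv=c'$.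

By \eqref{eq:onto}, $\mathrm{Br}_R(bA_R^Nb)=c\bar A_R^Mc\ni c$. Lemma~\ref{lem:reduced}(a), applied to $\mathrm{Br}_R$ on $A^N$, gives a reduced idempotent $d\in bA_R^Nb$ with $\mathrm{Br}_R(d)=c$, and in the same way $d'\in b'A_R^Nb'$ with $\mathrm{Br}_R(d')=c'$. Again by \eqref{eq:onto}, $u$ and $v$ lift to $d'A_R^Nd$ and $dA_R^Nd'$, so $d\approx d'$ in $A^N$ by Lemma~\ref{lem:reduced}(b). Put $a_{s+1}=a_s+d$, $b_{s+1}=b-d$, $a'_{s+1}=a'_s+d'$, $b'_{s+1}=b'-d'$. Then $\mathrm{Br}_R(b_{s+1})=c-c=0$, and $\mathrm{Br}_{R_t}(b_{s+1})=0$ for $t\le s$ because $b_{s+1}=b\,b_{s+1}$; the same holds with primes.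

Take $f_0=a_{n-1}$, $f_1=b_{n-1}$, $f'_0=a'_{n-1}$, $f'_1=b'_{n-1}$. All $\mathrm{Br}_R$ with $Q<R\le N$ kill $f_1$ and $f'_1$, so $f_1,f'_1\in A_Q^N$ by Lemma~\ref{lem:trace}.

(b) We have $f_0S\cong f'_0S$ over $k[N/Q]$, and $f_1S$, $f'_1S$ are free by Lemma~\ref{lem:free}(a). Writing $f_0S$ as the sum of a free module and a module $U$ of free rank $0$, we get $fS\cong U\oplus k[N/Q]^r$ and $f'S\cong U\oplus k[N/Q]^{r'}$.

(c) Now $f,f'$ have equal ranks on all simple $A$-modules, and so do $f_0,f'_0$; hence so do $f_1,f'_1$. Lemma~\ref{lem:free}(c) with $R=Q$ and $M=N$ gives $f_1\approx f_1'$ in $A^N$. So $f\approx f'$ in $A^N$, and (I2) applies.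
\end{proof}

For $Q=1$, part (c) says that two idempotents of $(kG)^N$ are conjugate in $(kG)^N$ as soon as their images under $\mathrm{Br}_R$ are conjugate in $kC_G(R)$ for all $R\le N$, including $R=1$.

\begin{corollary}\label{cor:invariant}
If $i$ is subordinate and $m_i$ is constant on $\sim$-classes, then $i$ is $\mathcal F$-invariant.
\end{corollary}

\begin{proof}
Let ${}^g(Q,e_Q)\le(P,e_P)$. For $R\le Q$ we have ${}^g(R,e_R)\le(P,e_P)$, so $\mathrm{Br}_R(i)$ and $\mathrm{Br}_R(g^{-1}ig)$ are conjugate in $kC_G(R)$ by Lemma~\ref{lem:ranktest}. Apply Lemma~\ref{lem:compare}(c) to $1\trianglelefteq Q$.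
\end{proof}

\section{Fully normalized pairs}\label{sec:fully}

For $(Q,S)\in\mathcal S$ let $N_G(Q,S)=\{h\in N_G(Q):{}^hS\cong S\}$ and $N_P(Q,S)=P\cap N_G(Q,S)\ge Q$. By Lemma~\ref{lem:free}(a) and \eqref{eq:onto}, adding or removing an idempotent of $B_Q^P$ changes $m_i(Q,S)$ by a multiple of $|N_P(Q,S):Q|$. To equalize $m_i(Q,S)$ and $m_i(Q',S')$ by a change at $(Q,S)$, we need their difference to be such a multiple. Lemma~\ref{lem:compare}(b) gives this if the comparison takes place over the whole group $N=N_P(Q,S)$, that is, if the fusing element $g$ induces a morphism in $\mathcal F$ on all of $N$. This requires ${}^gN\le N_P(Q',S')$, so it is impossible if $N_P(Q',S')$ is the smaller group. We therefore look in each class for a pair that receives all the others together with their normalizers. For the fusion system of a group and subgroups alone, one takes $Q'$ with $N_P(Q')$ a Sylow $p$-subgroup of $N_G(Q')$. Here fact (P2), applied to $N_G(Q',S')$, replaces Sylow's theorem.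

\begin{lemma}\label{lem:fully}
Every $\sim$-class $\mathcal C\subseteq\mathcal S$ contains a pair $(Q',S')$ such that for each $(Q,S)\in\mathcal C$, with $N=N_P(Q,S)$, there is $g\in G$ with ${}^gQ=Q'$, ${}^gS\cong S'$ and ${}^g(N,e_N)\le(P,e_P)$.
\end{lemma}

\begin{proof}
Let $(Q,S)\in\mathcal S$ and $H=N_G(Q,S)$. Then $H\ge QC_G(Q)$, and $H$ fixes $e_Q$, so $e_Q$ is a central idempotent of $kH$. By (P4) the central idempotents of $kH$ lie in $kC_H(Q)=kC_G(Q)$, hence in $Z(kC_G(Q))$; so $e_Q$ is a block of $kH$. For a $p$-subgroup $R$ with $Q\le R\le H$ we have $C_H(R)=C_G(R)$. Thus the Brauer pairs $(R,f)$ with $Q\le R\le H$ are the same for $H$ and for $G$, and so are the normal inclusions, hence all inclusions, between them. Such a pair is a $kHe_Q$-Brauer pair if and only if $\mathrm{Br}_R(e_Q)f=f$. Since $Q\trianglelefteq R$ and $R$ fixes $e_Q$, this says exactly that $(Q,e_Q)\le(R,f)$ in $G$. By (P2) and (P4), the maximal $kHe_Q$-Brauer pairs have $R\ge Q$ and are $H$-conjugate.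

Fix $(Q_0,S_0)\in\mathcal C$ and a maximal Brauer pair $(R,f)$ of the block $e_{Q_0}$ of $N_G(Q_0,S_0)$. It is a $B$-Brauer pair, because $(1,1_B)\le(Q_0,e_{Q_0})\le(R,f)$. By (P2) there is $y\in G$ with ${}^y(R,f)\le(P,e_P)$. Put $Q'={}^yQ_0$ and $S'={}^yS_0$. Then ${}^y(Q_0,e_{Q_0})\le(P,e_P)$, so $(Q',S')\in\mathcal C$. Let $H'=N_G(Q',S')$ and $N'=N_P(Q',S')$. We have ${}^yR\le P\cap H'=N'$ and ${}^y(R,f)=({}^yR,e_{{}^yR})\le(N',e_{N'})$. The pair $(N',e_{N'})$ contains $(Q',e_{Q'})$, so it is a $kH'e_{Q'}$-Brauer pair, and ${}^y(R,f)$ is a maximal one. Hence $(N',e_{N'})={}^y(R,f)$ is maximal.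

Now let $(Q,S)\in\mathcal C$, and choose $h$ with ${}^hQ=Q'$ and ${}^hS\cong S'$. Then ${}^hN\le H'$, and ${}^h(N,e_N)$ contains ${}^h(Q,e_Q)=(Q',e_{Q'})$, so it is a $kH'e_{Q'}$-Brauer pair. By (P2) some $x\in H'$ satisfies ${}^{xh}(N,e_N)\le(N',e_{N'})\le(P,e_P)$. Take $g=xh$.
\end{proof}

Call a pair as in the lemma \emph{fully normalized}. Fix one such pair $(Q_{\mathcal C},S_{\mathcal C})$ in each class $\mathcal C$ and put $N_{\mathcal C}=N_P(Q_{\mathcal C},S_{\mathcal C})$. For an idempotent $w\in B^P$ let
\[
c_{\mathcal C}(w)=\text{free rank of the $k[N_{\mathcal C}/Q_{\mathcal C}]$-module }\mathrm{Br}_{Q_{\mathcal C}}(w)S_{\mathcal C}.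
\]
Let $\mathcal P=\{(P,S_P)\}$ be the class of $(P,S_P)$. There $N_{\mathcal P}/Q_{\mathcal P}=1$, so $c_{\mathcal P}(w)=m_w(P,S_P)$.

\section{The construction}\label{sec:construction}

When an idempotent $l\in B_Q^P$ is added to $i$, we control its image at $Q$, and it vanishes at subgroups that are not conjugate into $Q$. At smaller subgroups it must not meet a wrong block. This is automatic for the primitive constituents of $l$ that are visible at $Q$, and it is the reason for taking reduced lifts below.

\begin{lemma}\label{lem:subordinate}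
Let $Q\le P$ and let $l_0\in B_Q^P$ be a primitive idempotent of $B^P$ with $0\ne\mathrm{Br}_Q(l_0)\in kC_G(Q)e_Q$. Then $l_0$ is subordinate.
\end{lemma}

\begin{proof}
We show $\mathrm{Br}_R(l_0)(1-e_R)=0$ for $R\le P$ by descending induction on $|R|$. If $R$ is not $P$-conjugate to a subgroup of $Q$, then $\mathrm{Br}_R(l_0)=0$ by \eqref{eq:vanish}. If $R={}^uQ$ with $u\in P$, conjugate the hypothesis by $u$. Otherwise $|R|<|Q|$. Put $M=N_P(R)$ and $c=\mathrm{Br}_R(l_0)(1-e_R)$, an idempotent of $(kC_G(R))^M$. For $R<T\le M$, the induction hypothesis and $\mathrm{Br}_T(e_R)e_T=e_T$ give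
\[
\mathrm{Br}_T(c)=\mathrm{Br}_T(l_0)(1-\mathrm{Br}_T(e_R))=\mathrm{Br}_T(l_0)\,e_T\,(1-\mathrm{Br}_T(e_R))=0 .
\]
By Lemma~\ref{lem:trace}, $c\in(kC_G(R))_R^M$. As $c=\mathrm{Br}_R(l_0)\,c\,\mathrm{Br}_R(l_0)$, equation \eqref{eq:onto} gives $c\in\mathrm{Br}_R(l_0B_R^Pl_0)$. Since $|R|<|Q|$, we have $\mathrm{Br}_Q(B_R^P)=0$, so $l_0\notin B_R^P$. Hence $l_0B_R^Pl_0$ is a proper ideal of the local algebra $l_0B^Pl_0$ and is nilpotent. The idempotent $c$ is nilpotent, so $c=0$.
\end{proof}

For $Q=P$ the lemma shows that a source idempotent $j$ is almost source, since $\mathrm{Br}_P(j)\in kC_G(P)e_P$ by the proof of Lemma~\ref{lem:two}(a).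

We carry out the construction inside a fixed idempotent $w$, which serves as the reservoir of free summands. Theorem~\ref{thm:main} needs only $w=1_B$; the general case is used in the classification.

\begin{lemma}[Adjustment]\label{lem:adjust}
Let $w\in B^P$ be an idempotent, $i\in wB^Pw$ a subordinate idempotent, $(Q,S)\in\mathcal S$ and $N=N_P(Q,S)$. Let $r$ be the free rank of $\mathrm{Br}_Q(i)S$ over $k[N/Q]$, and let $r'\ge0$ be at most the free rank of $\mathrm{Br}_Q(w)S$. Then there is a subordinate idempotent $i^+=i\pm l\in wB^Pw$, with $l\in B_Q^P$ an idempotent, such that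
\begin{itemize}
\item[(a)] $\mathrm{Br}_Q(i^+)S$ has free rank $r'$, and $m_{i^+}(Q,S)=m_i(Q,S)+(r'-r)|N:Q|$;
\item[(b)] $\mathrm{Br}_R(l)T=0$ for all $(R,T)\in\mathcal S$ with $|R|\ge|Q|$ that are not $P$-conjugate to $(Q,S)$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $h=w-i$ if $r'\geq r$ and $h=i$ if $r'<r$. Let $\bar A=kC_G(Q)$, $M=N_P(Q)$, so that $M_S=N$, and $f=\mathrm{Br}_Q(h)\in\bar A^M$. From $\mathrm{Br}_Q(w)S=\mathrm{Br}_Q(i)S\oplus\mathrm{Br}_Q(w-i)S$ we see that $fS$ has free rank at least $|r'-r|$ in both cases. Lemma~\ref{lem:free}(b) gives an idempotent $\bar l\in f\bar A_Q^Mf$ with $\bar lS$ free of rank $|r'-r|$ and $\bar lS'=0$ for $S'$ not $M$-conjugate to $S$. By \eqref{eq:onto}, $\mathrm{Br}_Q(hB_Q^Ph)=f\bar A_Q^Mf$. By Lemma~\ref{lem:reduced}(a), applied to $\mathrm{Br}_Q$ on $B^P$, there is a reduced idempotent $l\in hB_Q^Ph$ with $\mathrm{Br}_Q(l)=\bar l$. Put $i^+=i+l$ if $r'\ge r$ and $i^+=i-l$ if $r'<r$. Then $\mathrm{Br}_Q(i^+)S=\mathrm{Br}_Q(i)S\oplus\bar lS$ in the first case and $\mathrm{Br}_Q(i)S=\mathrm{Br}_Q(i^+)S\oplus\bar lS$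 in the second, which proves (a).

For (b), if $R$ is not $P$-conjugate to $Q$, then, as $|R|\geq|Q|$, it is not $P$-conjugate to a subgroup of $Q$, and $\mathrm{Br}_R(l)=0$ by \eqref{eq:vanish}. If $R={}^uQ$ with $u\in P$, then $\dim\mathrm{Br}_R(l)T=\dim\bar l\,({}^{u^{-1}}T)$, which is $0$ since ${}^{u^{-1}}T$ is not $M$-conjugate to $S$.

It remains to show that $i^+$ is subordinate. If $i^+=i-l$, then $i^+=i\,i^+$, so $\mathrm{Br}_R(i^+)=\mathrm{Br}_R(i)\mathrm{Br}_R(i^+)\in kC_G(R)e_R$. Let $i^+=i+l$. The idempotent $\bar l(1-e_Q)$ annihilates the $M$-conjugates of $S$, which belong to $e_Q$, and all other simple modules; so it is $0$. Let $l_0$ be a member of a primitive decomposition of $l$ in $B^P$. Then $l_0=l_0l\in B_Q^P$; $\mathrm{Br}_Q(l_0)\ne0$ because $l$ is reduced; and $\mathrm{Br}_Q(l_0)=\mathrm{Br}_Q(l_0)\bar l\in kC_G(Q)e_Q$. By Lemma~\ref{lem:subordinate} each $l_0$ is subordinate, hence so are $l$ and $i+l$.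
\end{proof}

\begin{proposition}\label{prop:construct}
Let $w\in B^P$ be an $\mathcal F$-invariant idempotent, and let integers $c_{\mathcal C}$ with $0\le c_{\mathcal C}\le c_{\mathcal C}(w)$ be given, one for each class $\mathcal C$. Then there is a subordinate idempotent $i\in wB^Pw$ such that $m_i$ is constant on $\sim$-classes and $c_{\mathcal C}(i)=c_{\mathcal C}$ for all $\mathcal C$.
\end{proposition}

\begin{proof}
Choose representatives $s_1,\dots,s_n$ of the $P$-orbits on $\mathcal S$ that include the pairs $(Q_{\mathcal C},S_{\mathcal C})$. Order them so that the orders of the subgroups do not increase and each $(Q_{\mathcal C},S_{\mathcal C})$ comes before the other representatives in $\mathcal C$. Say that $i$ is \emph{good at} a representative $s\in\mathcal C$ if either $s=(Q_{\mathcal C},S_{\mathcal C})$ and $c_{\mathcal C}(i)=c_{\mathcal C}$, or $s\neq(Q_{\mathcal C},S_{\mathcal C})$ and $m_i(s)=m_i(Q_{\mathcal C},S_{\mathcal C})$. Starting from $i=0$, we show: if a subordinate $i\in wB^Pw$ is good at $s_1,\dots,s_{t-1}$, then an adjustment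 at $s_t$ makes it good at $s_1,\dots,s_t$. By Lemma~\ref{lem:adjust}(b), such an adjustment does not change the action of $\mathrm{Br}_R(i)$ on $T$ for $(R,T)\in\{s_1,\dots,s_{t-1}\}$, so goodness at these pairs is preserved. An idempotent that is good at all $s_t$ has the required properties, because $m_i$ is constant on $P$-orbits.

Let $s_t=(Q,S)\in\mathcal C$. If $s_t=(Q_{\mathcal C},S_{\mathcal C})$, apply Lemma~\ref{lem:adjust} with $r'=c_{\mathcal C}\le c_{\mathcal C}(w)$. Otherwise put $(Q',S')=(Q_{\mathcal C},S_{\mathcal C})$, $N=N_P(Q,S)$, $A=kC_G(Q)$, and take $g$ as in Lemma~\ref{lem:fully}. Since $N\le P\cap g^{-1}Pg$, the idempotents $f=\mathrm{Br}_Q(i)$ and $f'=\mathrm{Br}_Q(g^{-1}ig)$ lie in $A^N$. Let $r,r'$ be the free ranks of $fS,f'S$ over $k[N/Q]$.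

\emph{The difference is free.} Let $Q<T\le N$. Then ${}^g(T,e_T)\le(P,e_P)$. All representatives with a subgroup larger than $Q$ precede $s_t$, so $m_i$ is constant on the classes of the pairs $(T,X)$. By Lemma~\ref{lem:ranktest}, $\mathrm{Br}_T(f)=\mathrm{Br}_T(i)$ and $\mathrm{Br}_T(f')=\mathrm{Br}_T(g^{-1}ig)$ are conjugate in $kC_G(T)$; here we use that $i$ is subordinate. Lemma~\ref{lem:compare}(b) and \eqref{eq:rank} give
\begin{equation}\label{eq:gap}
m_i(Q',S')-m_i(Q,S)=\dim f'S-\dim fS=(r'-r)\,|N:Q| .
\end{equation}

\emph{The free summands are available.} Since ${}^g(N,e_N)\le(P,e_P)$ and $w$ is $\mathcal F$-invariant, $w$ and $g^{-1}wg$ are conjugate in $(kG)^N$. Applying the homomorphism $\mathrm{Br}_Q\colon(kG)^N\to A^N$, we find that $\mathrm{Br}_Q(w)$ and $\mathrm{Br}_Q(g^{-1}wg)$ are conjugate in $A^N$, so $\mathrm{Br}_Q(w)S\cong\mathrm{Br}_Q(g^{-1}wg)S$ over $k[N/Q]$. As $i\in wB^Pw$, the module $f'S$ is a direct summand of the latter. So $\mathrm{Br}_Q(w)S$ has free rank at least $r'$.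

Lemma~\ref{lem:adjust} now yields $i^+$ with $m_{i^+}(Q,S)=m_i(Q,S)+(r'-r)|N:Q|$. By \eqref{eq:gap} this equals $m_i(Q',S')$, which is $m_{i^+}(Q',S')$ because $(Q',S')$ precedes $s_t$.
\end{proof}

Both halves of this step use that $g$ carries the whole pair $(N,e_N)$ into $(P,e_P)$. Note also that $r'$ is the free rank after restriction to the subgroup ${}^gN$ of $N_{\mathcal C}$, so the choice $c_{\mathcal C}=0$ does not by itself give $r'=0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:construct} with $w=1_B$, $c_{\mathcal P}=1$ and $c_{\mathcal C}=0$ for $\mathcal C\neq\mathcal P$. This is admissible: $\mathrm{Br}_P(1_B)e_P=e_P$, so $c_{\mathcal P}(1_B)=\dim S_P\ge1$. The resulting $i$ is subordinate with $m_i(P,S_P)=1$. So $\mathrm{Br}_P(i)\in kC_G(P)e_P$ has rank $1$ on the unique simple module of this block; it is nonzero and primitive by (I2), and $i$ is almost source. Condition (i) holds by Corollary~\ref{cor:one}, condition (ii) by Lemma~\ref{lem:two}(b), and condition (iii) by Corollary~\ref{cor:invariant}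 and Lemma~\ref{lem:stable}(a).
\end{proof}

\section{Classification of stable almost source idempotents}\label{sec:class}

In the construction the only free choices were the numbers $c_{\mathcal C}$ at the fully normalized pairs. They classify the possible outcomes. Let $c_{\mathcal C}^{\max}=c_{\mathcal C}(1_B)$, the free rank of $S_{\mathcal C}$ over $k[N_{\mathcal C}/Q_{\mathcal C}]$; in particular $c_{\mathcal P}^{\max}=\dim S_P$. Almost source and source idempotents are those associated with $(P,e_P)$, and $Y$ denotes a $P$-$P$-stable basis of $iBi$.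

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item For an almost source idempotent $i$ the following are equivalent: $Y$ is $\mathcal F$-stable; $m_i$ is constant on $\sim$-classes; $i$ is $\mathcal F$-invariant. Call such $i$ \emph{stable}. If $i$ is stable, then $Y$ is $\mathcal F$-characteristic if and only if $p\nmid c_{\mathcal P}(i)$.
\item The map $i\mapsto(c_{\mathcal C}(i))_{\mathcal C}$ induces a bijection from the $(B^P)^\times$-conjugacy classes of stable almost source idempotents to the tuples of integers with $0\le c_{\mathcal C}\le c_{\mathcal C}^{\max}$ and $c_{\mathcal P}\ge1$.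
\item For stable $i,i'$, the idempotent $i$ is $(B^P)^\times$-conjugate to an idempotent of $i'B^Pi'$ if and only if $c_{\mathcal C}(i)\le c_{\mathcal C}(i')$ for all $\mathcal C$. In particular, the stable idempotent $i_{\min}$ with $c_{\mathcal P}=1$ and $c_{\mathcal C}=0$ otherwise has $Y$ $\mathcal F$-characteristic and embeds, up to conjugacy, in every stable almost source idempotent.
\item For every source idempotent $j$ there is an $i$ as in Theorem~\ref{thm:main} with $ij=j=ji$. Moreover $jBj$ itself has an $\mathcal F$-characteristic basis if and only if $i_{\min}$ is primitive in $B^P$.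
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The three implications are Lemma~\ref{lem:stable}(b), Corollary~\ref{cor:invariant} and Lemma~\ref{lem:stable}(a). The last statement follows from Corollary~\ref{cor:one} and Lemma~\ref{lem:two}(b), since $c_{\mathcal P}(i)=m_i(P,S_P)$.

(2) Let $a$ be a unit of $B^P$. For $R\le P$, the image $\mathrm{Br}_R(a+1-1_B)$ is a unit of $(kC_G(R))^{N_P(R)}$ that conjugates $\mathrm{Br}_R(i)$ to $\mathrm{Br}_R(aia^{-1})$. So conjugation by $a$ preserves subordination, the function $m_i$ and the numbers $c_{\mathcal C}(i)$, and the map is well defined. The bounds hold because $\mathrm{Br}_{Q_{\mathcal C}}(i)S_{\mathcal C}$ is a direct summand of $S_{\mathcal C}$ and $\mathrm{Br}_P(i)$ is a nonzero idempotent of $kC_G(P)e_P$. Surjectivity is Proposition~\ref{prop:construct} with $w=1_B$; the condition $c_{\mathcal P}\ge1$ gives $\mathrm{Br}_P(i)\neq0$.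

For injectivity let $i,i'$ be stable with equal tuples. We show $m_i(Q,S)=m_{i'}(Q,S)$ by descending induction on $|Q|$. Let $\mathcal C$ be the class of $(Q,S)$. For $Q_{\mathcal C}<T\le N_{\mathcal C}$, the idempotents $\mathrm{Br}_T(i)$ and $\mathrm{Br}_T(i')$ are conjugate in $kC_G(T)$ by induction and Lemma~\ref{lem:ranktest} with $g=1$. Lemma~\ref{lem:compare}(b) for $Q_{\mathcal C}\trianglelefteq N_{\mathcal C}$, together with $c_{\mathcal C}(i)=c_{\mathcal C}(i')$, gives $m_i=m_{i'}$ at $(Q_{\mathcal C},S_{\mathcal C})$, hence on $\mathcal C$ by stability. Now $\mathrm{Br}_R(i)$ and $\mathrm{Br}_R(i')$ are conjugate in $kC_G(R)$ for all $R\le P$, again by Lemma~\ref{lem:ranktest}. By Lemma~\ref{lem:compare}(c) for $1\trianglelefteq P$, a unit $a$ of $(kG)^P$ conjugates $i$ to $i'$, and so does the unit $a1_B$ of $B^P$.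

(3) If $i\in i'B^Pi'$, then $\mathrm{Br}_{Q_{\mathcal C}}(i)S_{\mathcal C}$ is a direct summand of $\mathrm{Br}_{Q_{\mathcal C}}(i')S_{\mathcal C}$, so $c_{\mathcal C}(i)\le c_{\mathcal C}(i')$; conjugating $i$ does not change these numbers. Conversely, suppose that the inequalities hold. As $i'$ is $\mathcal F$-invariant, Proposition~\ref{prop:construct} with $w=i'$ gives a subordinate $i''\in i'B^Pi'$ with $m_{i''}$ constant on $\sim$-classes and with the tuple of $i$. Since $c_{\mathcal P}(i)\ge1$, the idempotent $i''$ is almost source, hence stable, and it is conjugate to $i$ by (2). The idempotent $i_{\min}$ exists by (2), its basis is $\mathcal F$-characteristic by (1), and its tuple is the smallest admissible one.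

(4) A primitive decomposition of $i_{\min}$ in $B^P$ has a member $j_0$ with $\mathrm{Br}_P(j_0)\neq0$, and $j_0$ is a source idempotent as in the proof of Lemma~\ref{lem:two}(b). By Lemma~\ref{lem:two}(a), $j=aj_0a^{-1}$ for a unit $a$ of $B^P$. Then $i=ai_{\min}a^{-1}$ satisfies $ij=j=ji$. It is stable with $c_{\mathcal P}(i)=1$, so $Y$ is $\mathcal F$-characteristic by (1) and $\mathrm{Br}_P(i)$ is primitive by (I2). If $jBj$ has an $\mathcal F$-characteristic basis, then $j$ is stable by (1). By (3), $i_{\min}$ is conjugate to a nonzero idempotent of the local algebra $jB^Pj$, that is, to $j$; so $i_{\min}$ is primitive. Conversely, if $i_{\min}$ is primitive, then $i_{\min}=j_0$, so $j=i$ has an $\mathcal F$-characteristic basis.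
\end{proof}

The numbers $c_{\mathcal C}$ refer to the chosen fully normalized pairs, but the conjugacy class of $i_{\min}$ does not depend on this choice: two idempotents each of which embeds in the other up to conjugacy are conjugate, since the ranks on simple $B^P$-modules then agree.

\begin{example}
Let $p=3$, $G=A_5$, $P=D$ and $B=kGb$, with $D$, $b$, $\eta$, $S$ as in Section~\ref{sec:example}. There are four $3$-regular classes and hence four simple modules. The two irreducible characters of degree $3$ form blocks with trivial defect group, so $k$ and $S$ are the simple $B$-modules. The classes in $\mathcal S$ are the singletons $(D,k)$, $(1,k)$, $(1,S)$, with $c^{\max}$ equal to $1$, $0$, $1$, because $S\cong k\oplus kD$ over $kD$. Every almost source idempotent is stable, and there are two conjugacy classes: that of $b$, with tuple $(1,0,1)$, and that of $b\eta$, with tuple $(1,0,0)$ since $\eta S=k$. So $b\eta=i_{\min}$. A source idempotent is stable with $c_{\mathcal P}=1$, so by part (4) the idempotent $b\eta$ is primitive in $B^P$ and is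 itself a source idempotent.
\end{example}

\begin{thebibliography}{9}

\bibitem{AlperinBroue}
Alperin and Brou\'e, \emph{Ann. of Math.} 110 (1979).

\bibitem{BrouePuig}
Brou\'e and Puig, \emph{J. Algebra} 63 (1980).

\bibitem{Linckelmann}
Markus Linckelmann, \emph{Inverse images of block varieties}, arXiv:2110.06157 (2021).

\end{thebibliography}
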